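\title{The automorphism group of the substructure order on finite digraphs}


\begin{abstract}
Order the isomorphism types of finite digraphs (loops allowed) by embeddability as induced substructures. Recoding loops and edges locally, one vertex or one pair of vertices at a time, gives an evident group of $768$ automorphisms of this poset. We prove that there are no others. The proof builds, around a given digraph, a larger one in which every vertex carries a name that the order can read, and then removes the additions one after another. It is effective: every automorphism of the poset of digraphs with at most $4N+6$ vertices agrees, on digraphs with at most $N$ vertices, with one of the evident automorphisms. As a consequence, the orbits of the group are first-order definable in the poset, and a single suitable $7$-vertex constant makes every element definable.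
\end{abstract}

\section{Introduction}

\subsection{The order and its evident symmetries}

A \emph{digraph} is a nonempty set of vertices with a binary relation, the set of edges; loops are allowed. Let $\mathcal D$ be the set of isomorphism types of finite digraphs. Write $G\sqsubseteq H$ if $G$ is isomorphic to the substructure $H[U]$ induced by some nonempty set $U$ of vertices of $H$. This is a partial order on $\mathcal D$. How much of a digraph can be recovered from its position in this poset? The automorphism group $\operatorname{Aut}\mathcal D$ is a precise measure: it tells which digraphs the order cannot tell apart.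

To describe the automorphisms that one sees at once, call a vertex \emph{white} if it has no loop and \emph{black} if it has one. Up to isomorphism there are ten two-vertex digraphs, which we call \emph{pair types}:
\begin{itemize}
\item two white vertices: $E$ (no edge between them), $F$ (both edges), $T$ (exactly one edge);
\item two black vertices: $E'$, $F'$, $T'$, in the same way;
\item one white and one black vertex (a \emph{mixed pair}): $A$ (no edge), $B$ (one edge, from the black vertex to the white one), $C$ (one edge, from the white vertex to the black one), $D$ (both edges).
\end{itemize}
In a mixed pair the colors tell the two vertices apart, so the type determines the edges. The same holds for $E,F,E',F'$ by symmetry, but not for $T$ and $T'$. Hence a digraph on a given vertex set is the same thing as the following data: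
\begin{equation}\label{eq:data}
\begin{minipage}{0.8\textwidth}
a color for each vertex, a type (compatible with the colors) for each pair of vertices, and an orientation for each pair of type $T$ or $T'$;
\end{minipage}
\end{equation}
and every choice of these data occurs. In these terms consider the following maps $\mathcal D\to\mathcal D$.
\begin{itemize}
\item $\varphi_1$ exchanges the colors (removes every loop and adds a loop where there was none) and keeps all edges between distinct vertices. It exchanges $E,F,T$ with $E',F',T'$, exchanges $B$ with $C$, and keeps $A$ and $D$.
\item $\varphi_2$ exchanges the types $E$ and $F$ on all white pairs; $\varphi_3$ exchanges $E'$ and $F'$ on all black pairs.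
\item $\varphi_4$ reverses all edges in pairs of type $T$; $\varphi_5$ does so in pairs of type $T'$.
\item For a permutation $\pi$ of $\{A,B,C,D\}$, the map $\varphi_\pi$ changes every mixed pair of type $X$ into one of type $\pi(X)$, keeping the colors.
\end{itemize}
It is known that these maps are automorphisms of $(\mathcal D,\sqsubseteq)$, and the structure of the group that they generate is known as well. The reasons are short, and we recall them. Each of the maps acts on the data \eqref{eq:data} locally. It respects isomorphisms, keeps the vertex set, satisfies $\varphi(G)[U]=\varphi(G[U])$ for every nonempty set $U$ of vertices, and has an inverse of the same kind. So it is an automorphism of $(\mathcal D,\sqsubseteq)$. Let $\mathcal C\le\operatorname{Aut}\mathcal D$ be the group generated by all of them.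

The maps $\varphi_2,\dots,\varphi_5$ are involutions, and they and the $\varphi_\pi$ act on disjoint parts of the data. So $\varphi_2,\dots,\varphi_5$ commute with each other and with all $\varphi_\pi$, and
\begin{equation}\label{eq:C0}
\mathcal C_0=\{\varphi_2^{a}\varphi_3^{b}\varphi_\pi\varphi_4^{c}\varphi_5^{d}: a,b,c,d\in\{0,1\},\ \pi\in S_4\}
\end{equation}
is a group. It is isomorphic to $\mathbb Z_2^4\times S_4$: one reads off $a$, $b$, $\pi$ from the action on two-vertex digraphs, and then $c$ and $d$ from the action on three-vertex digraphs that contain a $T$- or $T'$-pair whose ends form mixed pairs of different types with the third vertex. The involution $\varphi_1$ exchanges the two one-vertex digraphs, so it lies outside $\mathcal C_0$. It normalizes $\mathcal C_0$: conjugation by $\varphi_1$ exchanges $\varphi_2$ with $\varphi_3$ and $\varphi_4$ with $\varphi_5$, and conjugates $\pi$ by the transposition $(B\,C)$. So $\mathcal C=\mathcal C_0\rtimes\langle\varphi_1\rangle\cong(\mathbb Z_2^4\times S_4)\rtimes\mathbb Z_2$ has order $768$.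

The question, posed in \cite{NK}, is whether $\mathcal C$ is all of $\operatorname{Aut}\mathcal D$. One is inclined to say yes, since the generators seem to exhaust the consistent ways of recoding the data \eqref{eq:data}. But an automorphism need not, a priori, recode data. It might fix all small digraphs and still move some large ones, and looking \emph{down} from a digraph need not forbid this. For instance, let $\Delta$ be the white directed $3$-cycle and $\Theta$ the white transitive tournament on three vertices. They have the same proper substructures, namely the white vertex and $T$. What tells them apart lies \emph{above} them: we shall see that $\Delta$ has $24$ extensions by one black vertex and $\Theta$ has $64$. The proof exploits this systematically.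

\subsection{Results}

\begin{theorem}\label{thm:main}
$\operatorname{Aut}\mathcal D=\mathcal C$. In particular, $\operatorname{Aut}\mathcal D\cong(\mathbb Z_2^4\times S_4)\rtimes\mathbb Z_2$ has order $768$.
\end{theorem}

For an integer $R\ge1$ let $\mathcal D_{\le R}$ be the subposet of digraphs with at most $R$ vertices.

\begin{theorem}\label{thm:strong}
\begin{enumerate}
\item[(a)] An automorphism of $\mathcal D$ is determined by its action on the three-vertex digraphs. This is sharp: the pointwise stabilizer of all digraphs with at most two vertices is $\{1,\varphi_4,\varphi_5,\varphi_4\varphi_5\}$, of order $4$.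
\item[(b)] If $N\ge1$ and $R\ge4N+6$, then every automorphism of the finite poset $\mathcal D_{\le R}$ agrees on $\mathcal D_{\le N}$ with some element of $\mathcal C$, which is unique if $N\ge3$.
\item[(c)] For every $G\in\mathcal D$ the orbit $\mathcal C\cdot G$ is first-order definable in $(\mathcal D,\sqsubseteq)$ without parameters.
\item[(d)] There is a seven-vertex digraph $G_0$ with trivial stabilizer in $\operatorname{Aut}\mathcal D$ (so its orbit has $768$ elements), and every $G\in\mathcal D$ is first-order definable in $(\mathcal D,\sqsubseteq,G_0)$, with the single constant $G_0$.
\end{enumerate}
\end{theorem}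

\subsection{The idea}\label{sec:idea}

Multiplying by an element of $\mathcal C$, we may assume that an automorphism $\varphi$ fixes all digraphs with at most two vertices and all three-vertex digraphs containing both colors (Section~\ref{sec:norm}). The task is then to show that $\varphi$ is the identity. Here is the main idea in a small case.

\begin{example}\label{ex:star}
Let $P$ be the white in-star $p_1\to p_2\leftarrow p_3$ and $P^*$ the white out-star $p_1\leftarrow p_2\to p_3$, with no edge between $p_1$ and $p_3$. They have the same proper substructures. They also have the same number of extensions by one black vertex: such an extension is an assignment of types $A,B,C,D$ to $p_1,p_2,p_3$, up to exchanging $p_1$ and $p_3$, which gives $(64+16)/2=40$ in both cases. In fact $\varphi_4$ fixes all digraphs with at most two vertices and exchanges $P$ and $P^*$, so the assumption on three-vertex digraphs has to enter.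

Add to $P$ one black vertex $z$ such that $\{p_1,z\},\{p_2,z\},\{p_3,z\}$ have types $A,B,C$; call the result $G$. The digraph $\varphi(G)$ again has three white vertices and one black vertex (an automorphism fixing both one-vertex digraphs preserves these numbers), and the mixed types in it are exactly $A,B,C$. So each of them occurs once, and the white vertices of $\varphi(G)$ have \emph{names} $A,B,C$. The digraph $G[\{p_1,p_2,z\}]$ is fixed by assumption. Hence it occurs in $\varphi(G)$, and it can only occur on the vertices named $A$ and $B$ together with the black vertex. The same applies to the other two pairs. So $\varphi(G)=G$, and therefore $\varphi$ fixes the white part $P$ of $G$. Thus $\varphi(P)=P\neq P^*$.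
\end{example}

A single black vertex provides only four names. To name many white vertices we use many black ones, so that a name becomes a word in the letters $A,B,C,D$. Two things are then needed. The black vertices must be ordered intrinsically; we let them form a transitive tournament. And the word must be legible from the three-vertex digraphs with two black vertices, which only tell which ordered pairs of letters occur; we use \emph{monotone} words $A\cdots AB\,C\cdots C$. This shows that all digraphs of one color are fixed (Section~\ref{sec:names}). For a mixed digraph, the named white vertices in turn name the black vertices, as long as the black vertices look different from the white side (Section~\ref{sec:columns}). This is arranged by adding more vertices. All additions are finally removed again, in such an order that at each step what remains of the affected color is the only copy of itself (Section~\ref{sec:remove}).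

\section{What the order sees}\label{sec:prelim}

For part (b) of Theorem~\ref{thm:strong} we run the whole argument in truncated posets. Until the end of Section~\ref{sec:remove}, let $R\ge4$ be an integer or $R=\infty$, with $\mathcal D_{\le\infty}=\mathcal D$. A reader interested only in Theorem~\ref{thm:main} may take $R=\infty$ and ignore all conditions on sizes. Elements of $\mathcal C$ preserve the number of vertices and so restrict to automorphisms of $\mathcal D_{\le R}$; we use the same symbols for the restrictions.

Digraphs and their isomorphism types are not distinguished. A \emph{copy} of $X$ in $G$ is an induced substructure of $G$ isomorphic to $X$. Let $|G|$ be the number of vertices of $G$. Write $\circ$ and $\bullet$ for the white and black one-vertex digraphs. The \emph{white part} and \emph{black part} of $G$ are the substructures induced by all its white and all its black vertices (if there are any). We write $G=(P,Q)$ if $P$ and $Q$ are these parts. A digraph is \emph{white} or \emph{black} if all its vertices are, and \emph{mixed} if both colors occur. A digraph $G$ is \emph{fixed} if $\varphi(G)=G$ for the automorphism $\varphi$ under consideration.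

\begin{lemma}\label{lem:basic}
Let $\varphi\in\operatorname{Aut}\mathcal D_{\le R}$ and $G\in\mathcal D_{\le R}$.
\begin{enumerate}
\item[(i)] $|\varphi(G)|=|G|$.
\item[(ii)] $X\mapsto\varphi(X)$ is a bijection from $\{X: X\sqsubseteq G\}$ to $\{X:X\sqsubseteq\varphi(G)\}$. In particular, if $X$ is fixed, then $X\sqsubseteq G$ if and only if $X\sqsubseteq\varphi(G)$.
\item[(iii)] If $\circ$ and $\bullet$ are fixed, then $G$ and $\varphi(G)$ have equally many white and equally many black vertices, and $\varphi$ maps the white (black) part of $G$ to the white (black) part of $\varphi(G)$.
\end{enumerate}
\end{lemma}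

\begin{proof}
(i) $|G|$ is the number of elements in a longest chain with top $G$, since vertices can be removed one at a time. (ii) is the definition of an automorphism. (iii) The number of white vertices of $G$ is the largest size of an $X\sqsubseteq G$ with $\bullet\not\sqsubseteq X$ (and $0$ if there is no such $X$), and the white part is the unique $X$ of that size. Both descriptions are preserved by $\varphi$. The same holds for black.
\end{proof}

\begin{lemma}\label{lem:count}
Let $\varphi\in\operatorname{Aut}\mathcal D_{\le R}$ fix $\circ$ and $\bullet$, and let $G$ be white with $|G|<R$. Then the number of orbits of $\operatorname{Aut}(G)$ on $\{A,B,C,D\}^{V(G)}$ is the same for $G$ and for $\varphi(G)$. For $E,F,T,\Delta,\Theta$ this number is $10,10,16,24,64$.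
\end{lemma}

\begin{proof}
A digraph $H\sqsupseteq G$ with $|H|=|G|+1$ and $\bullet\sqsubseteq H$ has white part $G$ and one black vertex, so by \eqref{eq:data} it is given by the types of the mixed pairs, up to automorphisms of $G$. Thus the orbits count these $H$. By Lemma~\ref{lem:basic}, $\varphi(G)$ is white and $\varphi$ maps the digraphs $H$ belonging to $G$ bijectively to those belonging to $\varphi(G)$. For $E$ and $F$ we count multisets of two types, of which there are $10$. The automorphism groups of $T$ and $\Theta$ are trivial, which gives $4^2$ and $4^3$. For $\Delta$ the group is $\mathbb Z_3$, each of whose nontrivial elements fixes the $4$ constant assignments. By Burnside's lemma the number is $(64+4+4)/3=24$.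
\end{proof}

Finally we name the mixed three-vertex digraphs. Let $x,y\in\{A,B,C,D\}$, where $x=y$ is allowed.
\begin{itemize}
\item For $X\in\{E,F\}$, the digraph $X(x,y)$ has a white pair of type $X$, whose two vertices form pairs of types $x$ and $y$ with the one black vertex. Here $\{x,y\}$ is an unordered multiset.
\item $T(x\to y)$ has white vertices $u\to v$, with $u$ in a pair of type $x$ and $v$ in a pair of type $y$ with the one black vertex.
\item $X'(x,y)$, for $X'\in\{E',F'\}$, and $T'(x\to y)$ are defined in the same way with two black vertices and one white vertex.
\end{itemize}
By \eqref{eq:data} these are all mixed three-vertex digraphs.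

\section{Normalization}\label{sec:norm}

\begin{definition}
An automorphism of $\mathcal D_{\le R}$ is \emph{normalized} if it fixes all digraphs with at most two vertices and all mixed three-vertex digraphs.
\end{definition}

Since $\varphi_1$ permutes the digraphs with at most two vertices and the mixed three-vertex digraphs, $\varphi_1\varphi\varphi_1^{-1}$ is normalized whenever $\varphi$ is. So we have \emph{color symmetry}: a statement proved for all normalized automorphisms also holds with the colors interchanged. The same is true for statements about all automorphisms that fix $\circ$ and $\bullet$, and for statements about all automorphisms that fix the digraphs with at most two vertices.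

\begin{lemma}\label{lem:triangles}
If $\varphi\in\operatorname{Aut}\mathcal D_{\le R}$ fixes all digraphs with at most two vertices, then it fixes $\Delta$ and $\Theta$, and also the black directed $3$-cycle and the black transitive $3$-tournament.
\end{lemma}

\begin{proof}
$\Delta$ and $\Theta$ are the only white three-vertex digraphs whose only two-vertex substructure is $T$. So $\varphi$ preserves $\{\Delta,\Theta\}$, and by Lemma~\ref{lem:count} it cannot exchange the two. The rest is color symmetry.
\end{proof}

\begin{proposition}\label{prop:norm}
For every $\psi\in\operatorname{Aut}\mathcal D_{\le R}$ there is $g\in\mathcal C$ such that $g\psi$ is normalized. If $\psi$ fixes $\circ$ and $\bullet$, one can take $g\in\mathcal C_0$ (see \eqref{eq:C0}). If $\psi$ fixes all digraphs with at most two vertices, one can take $g\in\{1,\varphi_4,\varphi_5,\varphi_4\varphi_5\}$.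
\end{proposition}

\begin{proof}
\emph{At most two vertices.} Composing with $\varphi_1$ if necessary, we may assume that $\circ,\bullet$ are fixed. Then the sets $\{E,F,T\}$, $\{E',F',T'\}$, $\{A,B,C,D\}$ are preserved, by Lemma~\ref{lem:basic}(iii). By Lemma~\ref{lem:count}, $T$ is fixed, since $10\ne16$. Composing with $\varphi_2$ if necessary, we get $E$ and $F$ fixed. By color symmetry $T'$ is fixed, and after composing with $\varphi_3$ if necessary, so are $E'$ and $F'$. Composing with some $\varphi_\pi$, we get $A,B,C,D$ fixed. None of these maps disturbs what was achieved before. Let $\varphi$ be the resulting automorphism. If $\psi$ already fixes all digraphs with at most two vertices, no composition is needed and $\varphi=\psi$.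

\emph{Mixed three-vertex digraphs.} Each $X(x,y)$ with $X\in\{E,F\}$, and each $T(x\to x)$, is determined by having two white vertices and one black one, by its white part, and by the set of mixed types occurring in it. All this is preserved by $\varphi$, so these digraphs are fixed. For $x\neq y$ the same information determines the set $\{T(x\to y),T(y\to x)\}$. Put $\varepsilon(xy)=1$ if $\varphi$ exchanges these two digraphs and $\varepsilon(xy)=0$ if it fixes both. A priori this gives six independent signs, one for each pair of mixed types, whereas $\varphi_4$ only allows us to change all of them at once. So we have to show that $\varepsilon$ is constant.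

Let $x,y,z$ be distinct mixed types. Let $G$ consist of a white $3$-cycle $u_x\to u_y\to u_z\to u_x$ and one black vertex that forms a pair of type $s$ with $u_s$, for $s\in\{x,y,z\}$. Then $\varphi(G)$ has one black vertex and, by Lemmas~\ref{lem:basic} and~\ref{lem:triangles}, white part $\Delta$. Exactly the mixed types $x,y,z$ occur in it. So its white vertices can be written $v_x,v_y,v_z$, where $v_s$ is in the pair of type $s$. For distinct $s,t\in\{x,y,z\}$ there is exactly one three-vertex substructure of $\varphi(G)$ with two white vertices and set of mixed types $\{s,t\}$, namely the one on $v_s,v_t$ and the black vertex. By uniqueness it is the $\varphi$-image of the corresponding substructure of $G$. So the edge between $v_s$ and $v_t$ is reversed, compared with the edge between $u_s$ and $u_t$, if and only if $\varepsilon(st)=1$. Since both white parts are $3$-cycles, either all three edges are reversed or none is. Hence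
\[
\varepsilon(xy)=\varepsilon(yz)=\varepsilon(xz).
\]
So $\varepsilon$ agrees on any two pairs of types that share a type. It then also agrees on disjoint pairs: if $x,y,z,w$ are the four types, then $\varepsilon(xy)=\varepsilon(xz)=\varepsilon(zw)$. Thus $\varepsilon$ is constant.

If $\varepsilon\equiv1$, compose with $\varphi_4$. It exchanges $T(x\to y)$ and $T(y\to x)$ for all $x\ne y$, and fixes all other mixed three-vertex digraphs and everything with at most two vertices. By color symmetry all $X'(x,y)$ and $T'(x\to x)$ are fixed, and the analogous sign for the digraphs $T'(x\to y)$, $x\neq y$, is constant. Composing with $\varphi_5$ if necessary makes the automorphism normalized. For $\psi$ fixing $\circ,\bullet$ we only composed with $\varphi_2,\varphi_3,\varphi_\pi,\varphi_4,\varphi_5$; for $\psi$ fixing everything with at most two vertices, only with $\varphi_4,\varphi_5$.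
\end{proof}

\textbf{From now until the end of Section~\ref{sec:remove}, $\varphi$ is a normalized automorphism of $\mathcal D_{\le R}$}, and ``fixed'' refers to $\varphi$. We must show that $\varphi$ fixes everything (if $R=\infty$), or everything that is small compared with $R$.

\section{Naming vertices by a transitive tournament}\label{sec:names}

As explained in Section~\ref{sec:idea}, we name white vertices by words read along a black transitive tournament. Let $Z_m$ be the black digraph on $z_1,\dots,z_m$ with all pairs of type $T'$ and $z_r\to z_s$ for $r<s$. It has no nontrivial automorphism, so any copy of $Z_m$ has a unique such enumeration. For $1\le i\le m$ let $S_{m,i}$ be $Z_m$ together with one white vertex $p$ such that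
\[
\{p,z_r\}\text{ has type } A \text{ if } r<i,\qquad B \text{ if } r=i,\qquad C\text{ if } r>i .
\]
So $p$ carries the word $A^{i-1}B\,C^{m-i}$. We order the three letters by $A<B<C$. If the black part of a digraph contains a specified copy of $Z_m$, we say that a white vertex \emph{has label $i$} if together with this copy it forms $S_{m,i}$ (with the copy as $Z_m$). A white vertex has at most one label. For three white vertices with labels $1,2,3$ and $m=4$ the types are
\[
\begin{array}{c|cccc}
 & z_1&z_2&z_3&z_4\\ \hline
p_1& B&C&C&C\\
p_2& A&B&C&C\\
p_3& A&A&B&C
\end{array}
\]

\begin{lemma}\label{lem:labels}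
$Z_m$ is fixed if $m\le R$, and $S_{m,i}$ is fixed if $m+1\le R$.
\end{lemma}

\begin{proof}
$Z_m$ is the only black digraph on $m$ vertices that has no pairs of type $E'$ or $F'$ and does not contain the black directed $3$-cycle. These properties are preserved, by Lemma~\ref{lem:triangles}.

For a mixed type $x$ let $Z_r(x)$ be $Z_r$ together with one white vertex, all mixed pairs having type $x$. It is determined by its black part, the number of its white vertices and the mixed types occurring. So it is fixed if $r+1\le R$.

Let $S'=\varphi(S_{m,i})$. It has one white vertex $p'$ and black part $Z_m$, with enumeration $z'_1,\dots,z'_m$. Let $t_r$ be the type of $\{p',z'_r\}$. We have to show that the word $t_1\cdots t_m$ is $A^{i-1}BC^{m-i}$. First, the letters occur the right number of times: the number of $r$ with $t_r=x$ is the largest $r$ with $Z_r(x)\sqsubseteq S'$ (or $0$), and this is the same for $S_{m,i}$. In particular only $A,B,C$ occur. Secondly, the word is weakly increasing: for $r<s$ we have $T'(t_r\to t_s)\sqsubseteq S'$, hence $T'(t_r\to t_s)\sqsubseteq S_{m,i}$ as $\varphi$ is normalized, hence $t_r\le t_s$, because the word of $S_{m,i}$ is weakly increasing. A weakly increasing word is determined by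 the multiplicities of its letters, so $S'=S_{m,i}$.
\end{proof}

For a white digraph $P$ with enumerated vertices $p_1,\dots,p_n$, and $m\ge n$, let $H(P,m)$ be the digraph with white part $P$ and black part $Z_m$ in which $p_i$ has label $i$.

\begin{lemma}\label{lem:H}
If $m\ge n\ge1$ and $n+m\le R$, then $H(P,m)$ is fixed.
\end{lemma}

\begin{proof}
If $n=1$, then $H(P,m)=S_{m,1}$. Let $n\ge2$.

\emph{Two white vertices.} For $1\le i<j\le m$ let $H_{ij}$ be a digraph with black part $Z_m$ and exactly two white vertices $p_i,p_j$, of labels $i$ and $j$, whose pair is arbitrary. We claim that $H_{ij}$ is fixed. Its image has two white vertices and black part $Z_m$, and contains the fixed digraphs $S_{m,i}$ and $S_{m,j}$, each of which uses all $m$ black vertices. So the two white vertices have labels $i$ and $j$. The type of the white pair is preserved. If it is not $T$, we are done. If it is $T$, the orientation can be read off from the substructures $T(x\to y)$. If $p_i\to p_j$, then $T(B\to A)$ occurs, with black vertex $z_i$, since $i<j$. If $p_j\to p_i$, then as $z_r$ runs through $Z_m$ the substructures $T(x\to y)$ with black vertex $z_r$ are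
\[
\begin{array}{c|ccccc}
r& r<i& r=i& i<r<j& r=j& r>j\\ \hline
 & T(A\to A)& T(A\to B)& T(A\to C)& T(B\to C)& T(C\to C)
\end{array}
\]
and $T(B\to A)$ is not among them. As $T(B\to A)$ is fixed, the orientation is preserved, and $H_{ij}$ is fixed.

\emph{The general case.} Let $H=H(P,m)$ and $H'=\varphi(H)$. Then $H'$ has $n$ white vertices and black part $Z_m$, enumerated as $z'_1,\dots,z'_m$. Since $S_{m,i}\sqsubseteq H'$ for $i\le n$, there is a white vertex $p'_i$ of label $i$ for each $i\le n$. These are distinct, so they are all the white vertices. For $i<j$ the substructure of $H$ on $p_i,p_j$ and $Z_m$ is one of the fixed digraphs $H_{ij}$. So it embeds into $H'$. The embedding uses all black vertices, hence maps $z_r\mapsto z'_r$, and preserves labels, hence maps $p_i\mapsto p'_i$ and $p_j\mapsto p'_j$. As this holds for all $i<j$, the map $p_i\mapsto p'_i$, $z_r\mapsto z'_r$ is an isomorphism $H\to H'$.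
\end{proof}

\begin{proposition}\label{prop:mono}
Every white and every black digraph with $r$ vertices, $2r\le R$, is fixed.
\end{proposition}

\begin{proof}
A white digraph $P$ with $r$ vertices is the white part of the fixed digraph $H(P,r)$, so it is fixed by Lemma~\ref{lem:basic}(iii). For black digraphs use color symmetry.
\end{proof}

\section{Naming black vertices by their columns}\label{sec:columns}

Now let $P$ be white and $Q$ black. We know that $P$, $Q$ and $H(P,m)$ are fixed. To pin down a mixed digraph with these parts, we place $Q$ next to the tournament $Z_m$ that names the vertices of $P$. Each $q\in Q$ then sees a \emph{column} of mixed types over the named vertices of $P$. If these columns are distinct, they name the vertices of $Q$. We begin with a single vertex $q$.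

\begin{lemma}\label{lem:L}
Let $m\ge n\ge1$, $m\ge2$ and $2(m+1)\le R$. Let $P=\{p_1,\dots,p_n\}$ be white. Let $L$ be $H(P,m)$ together with one more black vertex $q$, where all pairs $\{q,z_r\}$ have type $E'$ and the pairs $\{p_i,q\}$ have arbitrary types $M_i$. Then $L$ is fixed.
\end{lemma}

\begin{proof}
Note that $|L|=n+m+1<2(m+1)\le R$. Let $L'=\varphi(L)$.

\emph{Locating the pieces.} By Proposition~\ref{prop:mono} the black part of $L'$ is $Z_m$ plus a vertex $q'$ forming $E'$-pairs with all its vertices. Since $m\ge2$, the vertex $q'$ and the copy $Z'$ of $Z_m$ are unique in $L'$, and likewise $q$ and $Z_m$ in $L$. Let $P'$ be the set of white vertices of $L'$. The digraph $L'[P'\cup Z']$ is $\varphi(X)$ for some $X\sqsubseteq L$ with $n$ white vertices and, by Lemmas~\ref{lem:basic}(iii) and~\ref{lem:labels}, black part $Z_m$. The only such $X$ is $H(P,m)$, which is fixed. So we can write $P'=\{p'_1,\dots,p'_n\}$ with $p'_i$ of label $i$ with respect to $Z'$, and $p_i\mapsto p'_i$, $z_r\mapsto z'_r$ is an isomorphism $H(P,m)\to L'[P'\cup Z']$.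

\emph{The types at $q$.} Let $N_i=L[\{p_i,q\}\cup Z_m]$. A copy of $\varphi(N_i)$ in $L'$ has one white vertex and all $m+1$ black ones, and contains $S_{m,i}$, whose black part must be $Z'$. So its white vertex has label $i$, and $\varphi(N_i)=L'[\{p'_i,q'\}\cup Z']$. Let $M'_i$ be the type of $\{p'_i,q'\}$, and let $Y\ne\emptyset$ be the set of types in the word of $S_{m,i}$. The only $E'$-pairs in $N_i$ are the pairs $\{q,z_r\}$. So the digraphs $E'(x,y)$ contained in $N_i$ correspond to the multisets $\{M_i,y\}$ with $y\in Y$, and those in $\varphi(N_i)$ correspond to $\{M'_i,y\}$ with $y\in Y$. All $E'(x,y)$ are fixed, so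
\[
\bigl\{\{M_i,y\}:y\in Y\bigr\}=\bigl\{\{M'_i,y\}:y\in Y\bigr\}.
\]
If $M_i\neq M'_i$, then every multiset in this family contains both $M_i$ and $M'_i$, so it is $\{M_i,M'_i\}$. The left side then gives $Y=\{M'_i\}$ and the right side $Y=\{M_i\}$, a contradiction. Hence $M'_i=M_i$ for all $i$, and $L'=L$.
\end{proof}

Call a black digraph \emph{connected} if the graph formed by its pairs of types other than $E'$ is connected; \emph{components} are understood accordingly, and a set of black vertices is connected if the digraph induced by it is. Thus $Z_m$ is connected.

\begin{proposition}\label{prop:K}
Let $P=\{p_1,\dots,p_n\}$ be white, $n\ge1$, and let $Q$ be a connected black digraph with $k\ge2$ vertices. Let $m>\max(n,k)$ and $2(k+m)\le R$. Let $K$ have white part $P$ and black part $Q\cup Z_m$ (disjoint), with all pairs between $Q$ and $Z_m$ of type $E'$, with $K[P\cup Z_m]=H(P,m)$, and with arbitrary types $M(p,q)$ for $p\in P$, $q\in Q$, such that the columns $M(\cdot,q)$, $q\in Q$, are pairwise distinct. Then $K$ is fixed.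
\end{proposition}

\begin{proof}
Note that $|K|=n+k+m\le R$, and that Lemma~\ref{lem:L} applies with these $n$ and $m$, since $m>k\ge2$ and $2(m+1)\le2(k+m)\le R$. Let $K'=\varphi(K)$.

\emph{Locating the pieces.} The black part of $K'$ is isomorphic to that of $K$, by Proposition~\ref{prop:mono}. Its components have sizes $k$ and $m$. Since $k<m$, there is a unique decomposition of it into $Q'\cong Q$ and $Z'\cong Z_m$ with all pairs between them of type $E'$. Moreover,
\begin{equation}\label{eq:Z}
\text{any connected set of $m$ black vertices of $K$ (of $K'$) equals $Z_m$ (equals $Z'$).}
\end{equation}
Let $P'$ be the set of white vertices of $K'$. Then $K'[P'\cup Z']=\varphi(X)$ for some $X\sqsubseteq K$ with $n$ white vertices and black part $Z_m$. By \eqref{eq:Z}, $X=H(P,m)$, which is fixed. So $P'=\{p'_1,\dots,p'_n\}$ with $p'_i$ of label $i$ with respect to $Z'$, and $p_i\mapsto p'_i$, $z_r\mapsto z'_r$ is an isomorphism $K[P\cup Z_m]\to K'[P'\cup Z']$.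

\emph{Columns.} For $q\in Q$ the digraph $L_q=K[P\cup Z_m\cup\{q\}]$ is fixed by Lemma~\ref{lem:L}, so it embeds into $K'$. By \eqref{eq:Z} any embedding maps $Z_m$ to $Z'$. Hence it maps $z_r\mapsto z'_r$ and, by the labels, $p_i\mapsto p'_i$, and it maps $q$ to some $q'\in Q'$ such that $\{p'_i,q'\}$ has type $M(p_i,q)$ for all $i$. Since the columns are distinct and $|Q'|=k$, the map $q\mapsto q'$ is a bijection $Q\to Q'$, and $q'$ is the only vertex of $Q'$ with the column of $q$. In particular, every copy of $L_q$ in $K'$ contains $Z'$ and $q'$.

\emph{Pairs inside $Q$.} Let $q_1\neq q_2$ in $Q$ and $L_{12}=K[P\cup Z_m\cup\{q_1,q_2\}]$. A copy of $\varphi(L_{12})$ in $K'$ has $n$ white and $m+2$ black vertices and contains $L_{q_1}$ and $L_{q_2}$. So its black vertices are those of $Z'\cup\{q'_1,q'_2\}$, and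
\[
\varphi(L_{12})=K'[P'\cup Z'\cup\{q'_1,q'_2\}].
\]
Its black part is isomorphic to that of $L_{12}$, by Proposition~\ref{prop:mono}. Since $m>2$, the component with $m$ vertices can be removed from both, and we see that $\{q'_1,q'_2\}$ has the same type as $\{q_1,q_2\}$.

It remains to compare orientations if this type is $T'$. Let $q_1\to q_2$. Here the distinct columns are used again: choose $i$ such that $x:=M(p_i,q_1)$ and $y:=M(p_i,q_2)$ differ. Let $J=K[\{p_i,q_1,q_2\}\cup Z_m]\sqsubseteq L_{12}$. A copy of $\varphi(J)$ in $K'[P'\cup Z'\cup\{q'_1,q'_2\}]$ has one white vertex and all $m+2$ black vertices, and it contains $S_{m,i}$, whose black part is $Z'$ by \eqref{eq:Z}. So its white vertex is $p'_i$, and $\varphi(J)=K'[\{p'_i,q'_1,q'_2\}\cup Z']$. Let $\tau$ be the set of $(u,v)$ with $T'(u\to v)\sqsubseteq S_{m,i}$. As words of labels are weakly increasing, every $(u,v)\in\tau$ consists of letters among $A,B,C$ with $u\le v$ in the order $A<B<C$. The $T'$-pairs of $J$ are those in $Z_m$ and $\{q_1,q_2\}$, so the set of $(u,v)$ with $T'(u\to v)\sqsubseteq J$ is $\tau\cup\{(x,y)\}$. If we had $q'_2\to q'_1$, the corresponding set for $\varphi(J)$ would be $\tau\cup\{(y,x)\}$. These sets would be equal because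 $\varphi$ is normalized. Since $x\ne y$, both $(x,y)$ and $(y,x)$ would lie in $\tau$, so $x\le y\le x$, a contradiction. Hence $q'_1\to q'_2$.

Altogether $p_i\mapsto p'_i$, $z_r\mapsto z'_r$, $q\mapsto q'$ is an isomorphism $K\to K'$.
\end{proof}

\section{Removing the additions}\label{sec:remove}

An arbitrary mixed digraph $G=(P,Q)$ need not have connected $Q$ or distinct columns. We enlarge it until Proposition~\ref{prop:K} applies and come back with the following lemma.

\begin{lemma}\label{lem:unique}
Let $G^+=(P^+,Q^+)\in\mathcal D_{\le R}$ be fixed. Let $P\subseteq P^+$ be nonempty with $2|P|\le R$, and suppose that $P$ is the only subset of $P^+$ inducing a substructure isomorphic to that induced by $P$. Then $G^+[P\cup Q^+]$ is fixed. The same holds with the colors interchanged.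
\end{lemma}

\begin{proof}
We have $\varphi(G^+[P\cup Q^+])\sqsubseteq\varphi(G^+)=G^+$. A copy of it in $G^+$ has $|Q^+|$ black vertices, hence all of $Q^+$, and its white part is isomorphic to that of $G^+[P\cup Q^+]$, by Lemma~\ref{lem:basic}(iii) and Proposition~\ref{prop:mono}. So its set of white vertices is $P$, and the copy is $G^+[P\cup Q^+]$ itself. The argument with the colors interchanged is the same.
\end{proof}

\begin{proposition}\label{prop:all}
Every $G\in\mathcal D$ with $4|G|+6\le R$ is fixed.
\end{proposition}

\begin{proof}
If $|G|\le2$, then $G$ is fixed because $\varphi$ is normalized. If $G$ has only one color, use Proposition~\ref{prop:mono}. So let $G=(P,Q)$ be mixed, $|P|=n$, $|Q|=k$, $n+k\ge3$.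

\medskip
\emph{Case 1: $n,k\ge2$.} Here we show that $G$ is fixed whenever $2n+4k+6\le R$. This is implied by our assumption, since $2n+4k+6=4|G|-2n+6$; the weaker condition is needed in Case 2. We construct $K\sqsupseteq G$ in three steps.

\emph{Step 1: making $Q$ connected.} If some vertex of $Q$ forms $F'$-pairs with all other vertices of $Q$, put $Q_1=Q$. Otherwise put $Q_1=Q\cup\{q_0\}$, with a new black vertex $q_0$ in $F'$-pairs with all of $Q$ and in pairs of type $A$ with all of $P$. In both cases $Q_1$ is connected and contains an $F'$-pair, since $k\ge2$. Also $Q$ is the only copy of itself in $Q_1$: in the second case, $q_0$ would form $F'$-pairs with all other vertices of a copy containing it, but $Q$ has no such vertex.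

\emph{Step 2: making the columns distinct.} Let $P_1=P\cup Y$ with $Y=\{y_q:q\in Q_1\}$ a set of $|Q_1|$ new white vertices. Let $\{y_q,q\}$ have type $B$ and $\{y_q,\tilde q\}$ type $A$ for $\tilde q\in Q_1\setminus\{q\}$. Then the columns of the vertices of $Q_1$ over $P_1$ are pairwise distinct, because $y_q$ forms a $B$-pair only with $q$. We choose the remaining pairs, inside $Y$ and between $Y$ and $P$, such that $P$ can be recognized in $P_1$. If no vertex of $P$ forms $E$-pairs with all other vertices of $P$, let all these remaining pairs have type $E$. Otherwise let all of them have type $F$; in this case some $v\in P$ forms $E$-pairs with all others, and since $n\ge2$, \emph{no} vertex of $P$ forms $F$-pairs with all others (for a vertex other than $v$ look at its pair with $v$; for $v$ at any of its pairs). In either case $P$ is the only copy of itself in $P_1$, since a vertex of $Y$ in a copy would form $E$-pairs (respectively $F$-pairs) with all other vertices of the copy.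

\emph{Step 3: adding the tournament.} Let $m=|P_1|+1$. Then $m>\max(|P_1|,|Q_1|)$, as $|P_1|=n+|Q_1|$. Add a black $Z_m$ with all pairs between $Q_1$ and $Z_m$ of type $E'$, and give the vertices of $P_1$ the labels $1,\dots,|P_1|$. Let $K=(P_1,Q_1\cup Z_m)$ be the result. The mixed types in $K$ are (without the column of $q_0$ if $Q_1=Q$):
\[
\begin{array}{c|c|c|c}
 & Q & q_0 & z_1\ \cdots\ z_m\\ \hline
P & \text{as in }G & A & \text{labels }1,\dots,n\\ \hline
Y & \multicolumn{2}{c|}{y_q:\ B\text{ at }q,\ A\text{ elsewhere}} & \text{labels }n+1,\dots,|P_1|
\end{array}
\]
We have $|Q_1|\le k+1$, $|P_1|\le n+k+1$ and $m\le n+k+2$, so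
\[
2(|Q_1|+m)\le2(n+2k+3)=2n+4k+6\le R .
\]
Hence $K$ is fixed by Proposition~\ref{prop:K}, applied to $P_1$ and $Q_1$.

\emph{Coming back.} $Q_1$ is the only copy of itself in $Q_1\cup Z_m$: a copy is connected, so it lies in $Q_1$ or in $Z_m$, and the latter is impossible because $Z_m$ has no $F'$-pair. Lemma~\ref{lem:unique} shows successively that $(P_1,Q_1)$ is fixed (removing $Z_m$), that $(P,Q_1)$ is fixed (removing $Y$), and that $(P,Q)=G$ is fixed (removing $q_0$, if present). The size conditions of the lemma hold since $2|Q_1|$, $2n$ and $2k$ are at most $R$.

\medskip
\emph{Case 2: $k=1$, $n\ge2$.} Let $q$ be the black vertex. If only one mixed type occurs in $G$, then $G$ is determined by its white part, which is fixed, by the number of its black vertices, and by that type. So $G$ is fixed. Otherwise let $G_2\sqsupseteq G$ have one more black vertex $q_2$, with $\{q,q_2\}$ of type $E'$ and all $\{p,q_2\}$, $p\in P$, of type $A$. By Case 1, with $(n,2)$ in place of $(n,k)$, the digraph $G_2$ is fixed if $2n+14\le R$; and indeed $2n+14=2|G|+12\le4|G|+6\le R$, as $|G|\ge3$. A copy of $\varphi(G)$ in $\varphi(G_2)=G_2$ contains all of $P$ and one of $q,q_2$. At least two mixed types occur in $\varphi(G)$, whereas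 only $A$ occurs at $q_2$. So the copy contains $q$, and $\varphi(G)=G$.

\medskip
\emph{Case 3: $n=1$, $k\ge2$.} This follows from Case 2 by color symmetry.
\end{proof}

\begin{example}
Let $P$ be a white pair of type $E$, let $Q$ be a black pair of type $T'$, and let all four mixed pairs of $G$ have type $A$. The two columns coincide, so Proposition~\ref{prop:K} cannot be used directly. The construction adds $q_0$; then three vertices $y_q$, in $F$-pairs with each other and with the vertices of $P$; then $Z_6$. The resulting $K$ has $5+3+6=14$ vertices.
\end{example}

\begin{proof}[Proof of Theorem~\ref{thm:main}]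
Let $\psi\in\operatorname{Aut}\mathcal D$. By Proposition~\ref{prop:norm} with $R=\infty$ there is $g\in\mathcal C$ such that $g\psi$ is normalized. By Proposition~\ref{prop:all}, $g\psi$ is the identity, so $\psi=g^{-1}\in\mathcal C$. The structure of $\mathcal C$ was described in the introduction.
\end{proof}

\section{Determination, finite versions, definability}

We prove Theorem~\ref{thm:strong}. By Proposition~\ref{prop:all} with $R=\infty$, the identity is the only normalized automorphism of $\mathcal D$.

\begin{proof}[Proof of \textup{(a)}]
If $\psi_1,\psi_2\in\operatorname{Aut}\mathcal D$ agree on the three-vertex digraphs, then $\varphi=\psi_2^{-1}\psi_1$ fixes all three-vertex digraphs. Each of $E,F,T,E',F',T'$ is the only two-vertex substructure of some three-vertex digraph of one color (all pairs of that type), so it is fixed. Hence so are $\circ$ and $\bullet$. For a mixed type $x$, the two-vertex substructures of $E(x,x)$ are $E$ and $x$, so $x$ is fixed too. Thus $\varphi$ is normalized, hence the identity.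

If $\varphi$ fixes all digraphs with at most two vertices, then by Proposition~\ref{prop:norm} there is $g\in\{1,\varphi_4,\varphi_5,\varphi_4\varphi_5\}$ such that $g\varphi$ is normalized, so $\varphi=g^{-1}$. Conversely, the commuting involutions $\varphi_4$ and $\varphi_5$ fix these digraphs. They generate a group of order $4$, since $\varphi_4$ moves $T(A\to B)$ but not $T'(A\to B)$, and $\varphi_5$ does the opposite.
\end{proof}

\begin{proof}[Proof of \textup{(b)}]
Let $\psi\in\operatorname{Aut}\mathcal D_{\le R}$ with $R\ge4N+6\ge10$. By Proposition~\ref{prop:norm} there is $g\in\mathcal C$ such that $g\psi$ is normalized. By Proposition~\ref{prop:all}, $g\psi$ fixes all digraphs with at most $N$ vertices. So $\psi$ agrees with $g^{-1}$ on $\mathcal D_{\le N}$. If $N\ge3$, two elements of $\mathcal C$ that agree on $\mathcal D_{\le N}$ agree on all three-vertex digraphs, so they are equal by (a).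
\end{proof}

For (c) and (d), recall that a subset of $\mathcal D$ is first-order definable if it is the set of elements satisfying some first-order formula in the language of $\sqsubseteq$ (and of the constant $G_0$, where one is allowed). An element is definable if the set consisting of it is. Two facts are used. First, $\mathcal D_{\le R}$ is definable for every finite $R\ge1$: it consists of the $x$ for which there is no chain $x_0<\dots<x_R$ with $x_R\sqsubseteq x$. Secondly, the orbit of an element $G$ under the automorphisms of the finite poset $\mathcal D_{\le R}$ is definable in $\mathcal D$. To see this, let $\mathcal D_{\le R}=\{X_1,\dots,X_M\}$ with $X_1=G$ and the $X_i$ distinct, and consider the following formula in $x_1$: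
\begin{equation}\label{eq:formula}
\begin{minipage}{0.8\textwidth}
$x_1\in\mathcal D_{\le R}$, and there are $x_2,\dots,x_M\in\mathcal D_{\le R}$ such that $x_1,\dots,x_M$ are distinct and, for all $i,j$, $x_i\sqsubseteq x_j$ holds if and only if $X_i\sqsubseteq X_j$ does.
\end{minipage}
\end{equation}
(The conditions $X_i\sqsubseteq X_j$ are a finite table of truth values.) As $\mathcal D_{\le R}$ has exactly $M$ elements, such $x_1,\dots,x_M$ are the same as an automorphism $X_i\mapsto x_i$ of $\mathcal D_{\le R}$, and $x_1$ is the image of $G$.

\begin{proof}[Proof of \textup{(c)}]
Let $N=|G|$ and $R=4N+6$. By (b), and because $\mathcal C$ acts on $\mathcal D_{\le R}$, the orbit of $G$ under $\operatorname{Aut}\mathcal D_{\le R}$ is $\mathcal C\cdot G$. It is defined by \eqref{eq:formula}.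
\end{proof}

\begin{proof}[Proof of \textup{(d)}]
Let $G_0$ have white vertices $u,v,w,s$ with $u\to v$ and the other five white pairs of type $E$; black vertices $x,y,t$ with $x\to y$ and the other two black pairs of type $E'$; and mixed pairs as follows: $\{u,x\}$ of type $B$, $\{w,t\}$ and $\{s,t\}$ of type $C$, and the other nine of type $A$. Here $u\to v$ and $x\to y$ are pairs of types $T$ and $T'$.

Let $g\in\operatorname{Aut}\mathcal D$ fix $G_0$. If $g$ exchanged $\circ$ and $\bullet$, then Lemma~\ref{lem:basic}(iii), applied to $\varphi_1g$, would show that the number of white vertices of $g(G_0)$ is the number of black vertices of $G_0$, which is $3$ and not $4$. So $g$ fixes $\circ$ and $\bullet$. By Proposition~\ref{prop:norm} there is $h\in\mathcal C_0$ with $hg$ normalized, so $hg=1$ and $g\in\mathcal C_0$. Write $g=\varphi_2^{a}\varphi_3^{b}\varphi_\pi\varphi_4^{c}\varphi_5^{d}$.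

In $G_0$ there are five $E$-pairs and no $F$-pair, and $\varphi_2$ exchanges these numbers while the other factors do not affect them. So $a=0$. Likewise $b=0$, since there are two $E'$-pairs and no $F'$-pair. The numbers of pairs of types $A,B,C,D$ are $9,1,2,0$. These are distinct, so $\pi=1$. Hence there is an isomorphism $\sigma$ from $G_0$ to $\varphi_4^{c}\varphi_5^{d}(G_0)$. Both digraphs have the same vertex set, and every pair has the same type in both, so $\sigma$ is a permutation of the vertices preserving colors and types. It fixes $u$ and $x$, as $\{u,x\}$ is the only $B$-pair, and then $v$ and $y$, as $\{u,v\}$ is the only $T$-pair and $\{x,y\}$ the only $T'$-pair. So these two pairs have the same orientations in both digraphs, that is, $c=d=0$. Thus $g=1$. By Theorem~\ref{thm:main} the orbit of $G_0$ has $|\mathcal C|=768$ elements.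

Given $G\in\mathcal D$, let $N=\max(|G|,7)$ and $R=4N+6$. By (b), an automorphism of $\mathcal D_{\le R}$ fixing $G_0$ agrees on $\mathcal D_{\le N}$ with some $g\in\mathcal C$. This $g$ fixes $G_0$, so $g=1$, and the automorphism fixes $G$. Now add to the conditions on $x_1,\dots,x_M$ in \eqref{eq:formula} the condition $x_l=G_0$, where $l$ is the index with $X_l=G_0$. The resulting formula in the language with the constant $G_0$ is satisfied exactly by the images of $G$ under automorphisms of $\mathcal D_{\le R}$ fixing $G_0$, that is, by $G$ alone.
\end{proof}

\begin{thebibliography}{1}
\bibitem{NK} Fanni K. Ned\'enyi and \'Ad\'am Kunos, \emph{On the Automorphism Group of the Substructure Ordering of Finite Directed Graphs}, arXiv:2209.05820 (2022).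
\end{thebibliography}

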